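# Critical clusters and the levels of a nonunimodular transitive graph

## 1. Slabs and the points that cross them

We begin with a construction: a horizontal slab of a graph, and the set of points at its bottom that can be reached, through open edges of the slab, from a given set at its top. First we need to know what "horizontal" means.

Let $G=(V,E)$ be a connected, locally finite graph, and let $\Gamma\subseteq\mathrm{Aut}(G)$ be a closed subgroup acting transitively on $V$. Write $\Gamma_y$ for the stabilizer of $y$ and $\Gamma_yx$ for the orbit of $x$ under it; this orbit is finite, since its points are all at the same distance from $y$. The **modular function** is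
$$\Delta(x,y)=\frac{|\Gamma_yx|}{|\Gamma_xy|}.$$
We use two textbook identities: $\Delta(x,y)\Delta(y,z)=\Delta(x,z)$, and $\Delta(\gamma x,\gamma y)=\Delta(x,y)$ for $\gamma\in\Gamma$. The pair $(G,\Gamma)$ is **nonunimodular** if $\Delta\not\equiv1$, and we assume this throughout. Put
$$t=t_0:=\max\{\log\Delta(x,y):y\sim x\}.$$
By transitivity $t$ does not depend on $x$. It is positive: since $\Delta\not\equiv1$ and $G$ is connected, some edge has $\Delta\ne1$, and one of its orientations has $\log\Delta>0$.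

**Heights.** Fix a base point $o$ and put $H(v)=\log\Delta(o,v)$. Then $\log\Delta(x,y)=H(y)-H(x)$, and height differences are $\Gamma$-invariant. Neighbors differ in height by at most $t$. Every vertex has a neighbor higher by exactly $t$. If $w$ is such a neighbor of $v$, then $w$ has a neighbor lower by exactly $t$, so by transitivity every vertex has a neighbor lower by exactly $t$.

**Levels and layers.** For $x\in V$ and $n\in\mathbb Z$ the level is
$$L_n(x)=\{y: nt\le\log\Delta(x,y)<(n+1)t\}.$$
Put $\ell(v)=\lfloor H(v)/t\rfloor$ and $\Lambda_n=\{v:\ell(v)=n\}=L_n(o)$, called layer $n$. Levels are attached to a vertex $x$; layers are attached to the base point. Since neighbors differ in height by at most $t$, they satisfy $|\ell(u)-\ell(v)|\le1$. If $x\in\Lambda_a$ and $y\in\Lambda_{a'}$, then $H(y)-H(x)\in((a'-a-1)t,(a'-a+1)t)$, so $y\in L_{a'-a-1}(x)\cup L_{a'-a}(x)$. The base point is arbitrary, and no constant below depends on it.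

**Example (the toy model).** Let $b\ge2$, and let $\Gamma_\xi$ be the group of automorphisms of the $(b+1)$-regular tree $\mathbb T_{b+1}$ that fix an end $\xi$. Each vertex has one neighbor toward $\xi$ (its parent) and $b$ others (its children). If $y$ is the parent of $x$, then $\Gamma_yx$ is the set of all $b$ children of $y$, while $\Gamma_xy=\{y\}$. So $\Delta(x,y)=b$ and $t=\log b$. Going to the parent raises the height by exactly $t$, and $L_n(x)$ is the horocycle $n$ steps closer to $\xi$: it contains the $n$-th ancestor of $x$ when $n\ge0$, and the $|n|$-th generation of descendants of $x$ when $n<0$. (The letter $b$ keeps this meaning in Sections 1–3. Later it denotes a layer.)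

**Slabs.** For integers $a'<a$ let $G[a',a]$ be the set of edges with both endpoints in layers $a',\dots,a$ but not both in layer $a'$. If $a''<a'<a$, then $G[a',a]$ and $G[a'',a']$ are disjoint, because a common edge would have both endpoints in layer $a'$; and both are contained in $G[a'',a]$. So stacked slabs carry independent randomness. "In $R$", for a set $R$ of vertices or edges, means by an open path using only vertices, respectively edges, of $R$.

**Crossing sets.** Keep each edge of $G$ open independently with probability $p$. For finite $S\subset\Lambda_a$ and $T\ge1$ let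
$$U_T(S)=\{y\in\Lambda_{a-T}:\ y\leftrightarrow S\text{ in }G[a-T,a]\}.$$

**Example.** In the toy model every edge joins consecutive layers. From $s\in\Lambda_a$ one cannot go up inside $G[a-T,a]$, and after going down one can go up only by retracing. So $U_T(\{s\})$ is generation $T$ of a Galton–Watson process with offspring law Binomial$(b,p)$. For a set $S$, different founders give independent processes. At $p=1/b$, the critical value of the tree, $\mathbb E|U_T(S)|=|S|$.

The proof turns on one statement about crossing sets at $p=p_c$, the **doubling estimate**: there are an integer $J\ge1$ and constants $q_*,C_{10}<\infty$ such that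
$$\mathbb P\big(|U_{Jq}(S)|\ge 2M\big)\ge e^{-C_{10}M/q}\qquad\text{whenever } q\ge q_*,\ M\ge2q,\ S\subset\Lambda_a,\ |S|=M. \tag{1}$$
To double a population of size $M$ while descending through a slab of thickness of order $q$, pay $e^{-CM/q}$.

## 2. The tail of a critical cluster on a level

Here is what (1) is for. Let $C_x$ be the open cluster of $x$ at $p=p_c(G)$. How large can $C_x\cap L_n(x)$ be? For $n\ge0,\ k\ge1$ we write $a_{n,k}=e^{-tn-\Theta(\sqrt k)}$ if $A^{-1}e^{-tn-C\sqrt k}\le a_{n,k}\le Ae^{-tn-c\sqrt k}$ with constants $A\ge1$, $0<c\le C<\infty$ not depending on $n,k$. For the toy model it is known that $\mathbb P[|C_x\cap L_n(x)|\ge k]=e^{-tn-\Theta(\sqrt k)}$. Pengfei Tang, "Weights of uniform spanning forests on nonunimodular transitive graphs", arXiv:1908.09889 (2019), asks whether this holds on every nonunimodular transitive graph. The answer is yes.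

**Theorem A.** Let $(G,\Gamma)$ be a nonunimodular transitive graph. There are $A\ge1$, $0<c\le C<\infty$ with
$$A^{-1}e^{-tn-C\sqrt k}\le\mathbb P_{p_c}(|C_x\cap L_n(x)|\ge k)\le Ae^{-tn-c\sqrt k}\qquad\text{for all }n\ge0,\ k\ge1.$$

**Theorem B.** There are $A\ge1$, $0<c\le C<\infty$ such that for all $n\ge0$, $k\ge1$
$$\frac{A^{-1}}{n+1}e^{-Ck/(n+\sqrt k)}\le\mathbb P_{p_c}(|C_x\cap L_{-n}(x)|\ge k)\le\frac A{n+1}e^{-ck/(n+\sqrt k)}.$$

**Corollary C.** There is $C\ge1$ with $C^{-m}(m!)^2e^{-tn}\le\mathbb E_{p_c}|C_x\cap L_n(x)|^m\le C^m(m!)^2e^{-tn}$ for all $n\ge0$, $m\ge1$.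

Here is how (1) produces $\sqrt k$. Opening a path that climbs $h$ steps above $x$ costs $p_c^h$, so we can afford $h$ of order $\sqrt k$. Now come down through slabs, multiplying the population by $2$ in each. If the population is $M_i=2^i$ and the slab has thickness $Jq_i$, the total depth is $J\sum q_i$ and the total cost is $\exp(-C\sum M_i/q_i)$. With $q_i\approx\sqrt{M_i}$ both sums are geometric, dominated by their last term, and of order $\sqrt k$ when $M_i$ reaches $k$.

## 3. The toy model by hand

On the tree, $p_c=1/b$ and $\tau(x,y)=\mathbb P(x\leftrightarrow y)=b^{-d(x,y)}$.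

**The case $k=1$.** For $n\ge0$ every path from $x$ to $L_n(x)$ passes through the $n$-th ancestor of $x$, which lies in $L_n(x)$. So $\mathbb P(|C_x\cap L_n(x)|\ge1)=b^{-n}=e^{-tn}$.

**The mean.** For $n\ge 0$ sort the points of $L_n(x)$ by the highest vertex on the path from $x$, the $m$-th ancestor with $m\ge n$. For $m=n$ there is one point, with probability $b^{-n}$. For $m>n$ there are $(b-1)b^{m-n-1}$ points at distance $2m-n$, contributing $(b-1)b^{-m-1}$, which sums over $m>n$ to $b^{-n-1}$. So $\mathbb E|C_x\cap L_n(x)|=(1+\frac1b)b^{-n}$. The same count for $L_{-n}(x)$ gives $b^n\cdot b^{-n}=1$ from the descendants of $x$, and $\sum_{m\ge1}(b-1)b^{m+n-1}b^{-2m-n}=\frac1b$ from the rest. Thus the mean is $(1+\frac1b)\min(1,e^{-tn})$ for all $n\in\mathbb Z$. Section 5 proves an upper bound of this form in general.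

**A first attempt at large $k$ (take $n=0$), and its failure.** Let $q_j$ be the survival probability of the critical Binomial$(b,1/b)$ process to generation $j$. Then $q_{j+1}=1-(1-q_j/b)^b$, $q_0=1$. Since $(1-q/b)^b$ is nondecreasing in $b$, it is at least $(1-q/2)^2$ for $b\ge 2$. So $q_{j+1}\le q_j(1-q_j/4)$, hence $1/q_{j+1}\ge1/q_j+1/4$ and $q_j\le4/(j+4)$. In the other direction $(1-q/b)^b\le1-q+q^2/2$ gives $1/q_{j+1}\le1/q_j+1$, so $q_j\ge1/(j+1)$.

The natural attempt is to open the spine $x=x_0,x_1,\dots,x_h$ of ancestors, with $h$ of order $\sqrt k$, and to use the bushes hanging from it. The bush at $x_j$ consists of the open descendants of $x_j$ in the layer of $x$ that are not reached through $x_{j-1}$. It is nonempty with probability at least $q_{j-1}/b\ge1/(bj)$ and has mean at most $1$, so a nonempty bush has mean size at most $bj\le bh$. To collect $k$ points we therefore ask for a number of bushes of order $\sqrt k$, say all those with $h/2<j\le h$. Each is nonempty with probability at most $q_j\le8/h$,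 and they are independent, so this event has probability at most $(8/h)^{\lfloor h/2\rfloor}$. With $h$ of order $\sqrt k$ this is $e^{-c\sqrt k\log k}$ for large $k$: a logarithm too small. The strategy pays $1/h$ for each bush, because each starts from a single vertex.

**The way out on the tree.** Start from many vertices. Suppose we know (this is Lemma 5) that $q$ founders have at least $\theta T$ descendants in generation $T$ with probability at least $c_6q/T$, if $q\le T$ and $T$ is large. Take $T=Jq$. Among $M\ge 2q$ founders choose $\lfloor M/q\rfloor$ disjoint groups of size $q$. They are independent, so all succeed with probability at least $(c_6/J)^{M/q}$, and then the population is at least $\frac M{2q}\theta Jq=\frac{\theta J}2M\ge2M$ once $J\ge4/\theta$. This is (1).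

On a general graph this breaks in three places. The moments of $U_T(S)$ are not given by a branching process, so upper bounds (Sections 5, 6) and lower bounds (Sections 7, 8) have to be proved. The lower bound on the second moment, which on the tree is the formula $1+(1-\frac1b)T$ for one founder, needs a new argument (Section 8). And two groups of founders are not independent: the cluster of the first may block, or be close to, the second (Section 9).

## 4. Tools

Write $\tau_p(x,y)=\mathbb P_p(x\leftrightarrow y)$ and $\chi_p=\sum_y\tau_p(x,y)$.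

**Percolation facts.** *Harris' inequality*: increasing events are positively correlated. *The BK inequality*: let $A\circ B$ be the event that $A$ and $B$ have disjoint sets of open edges as witnesses; then $\mathbb P(A\circ B)\le\mathbb P(A)\mathbb P(B)$ for increasing events, and similarly for several events. We apply it only to increasing events each of whose occurrences is witnessed by a finite set of open edges. For these it follows from the finite case by restricting to finite balls and taking monotone limits. *Sharpness* (Menshikov; Aizenman–Barsky; Duminil-Copin–Tassion): $\chi_p<\infty$ for $p<p_c$. Also $p_c>0$: if the degree is $D'$, there are at most $D'^n$ simple paths of length $n$ from $x$, so $\chi_p<\infty$ for $p<1/D'$.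

**Two theorems quoted from the literature**, both from T. Hutchcroft, "Nonuniqueness and mean-field criticality for percolation on nonunimodular transitive graphs", J. Amer. Math. Soc. 33 (2020). Put $\chi_{p,\lambda}=\sum_y\tau_p(x,y)\Delta(x,y)^\lambda$ and $p_t=\sup\{p:\chi_{p,\lambda}<\infty\text{ for some }\lambda\in\mathbb R\}$.

* **(H)** For every nonunimodular transitive graph, $p_c<p_t$.
* **(H′)** $\mathbb P_{p_c}(|C_x|\ge m)\le C_{\rm H}m^{-1/2}$ for all real $m>0$, with $C_{\rm H}\ge1$. (Used only for the upper bound in Theorem B.)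

**Mass transport.** For $F\ge0$ invariant under the diagonal action of $\Gamma$,
$$\sum_yF(x,y)=\sum_yF(y,x)\Delta(x,y).\tag{2}$$
By linearity and transitivity let $F$ be supported on the orbit of one pair $(x,z)$. The left side is $|\Gamma_xz|F(x,z)$. On the right, $y$ contributes when $(y,x)=\gamma(x,z)$ for some $\gamma\in\Gamma$. There are $|\Gamma_zx|$ such $y$, each with $\Delta(x,y)=\Delta(\gamma z,\gamma x)=\Delta(z,x)=|\Gamma_xz|/|\Gamma_zx|$. The two sides agree.

**The number $B$.** Applying (2) to $\tau_p\Delta^\lambda$ gives $\chi_{p,\lambda}=\chi_{p,1-\lambda}$. Since $\Delta^{1/2}\le\frac12(\Delta^\lambda+\Delta^{1-\lambda})$, (H) yields $p_1>p_c$ with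
$$B:=\chi_{p_1,1/2}<\infty,\qquad B\ge1.$$

**Means on levels.** Put $g_p(n)=\mathbb E_p|C_x\cap L_n(x)|$. For $p\le p_1$ we have $\sum_{n\in\mathbb Z}e^{nt/2}g_p(n)\le B$, since $\Delta(x,y)^{1/2}\ge e^{nt/2}$ on $L_n(x)$. Apply (2) to $F(x,y)=\tau_p(x,y)1(y\in L_n(x))$. If $x\in L_n(y)$, then $\log\Delta(x,y)\in(-(n+1)t,-nt]$. So for all $n\in\mathbb Z$
$$g_p(n)\le e^{-nt}\big(g_p(-n)+g_p(-n-1)\big).\tag{3}$$

**Tree-graph inequality.** For $m\ge2$, with $w\leftrightarrow y_I$ meaning $w\leftrightarrow y_i$ for all $i\in I$,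
$$\mathbb P(x\leftrightarrow y_1,\dots,y_m)\le\sum_w\sum_{\emptyset\ne I\subsetneq[m]}\tau(x,w)\,\mathbb P(w\leftrightarrow y_I)\,\mathbb P(w\leftrightarrow y_{[m]\setminus I}).\tag{4}$$
Take a minimal open tree containing $x,y_1,\dots,y_m$, rooted at $x$. Move down from $x$ until reaching a vertex $w$ that either equals some $y_i$ (let $I=\{i\}$), or has at least two child subtrees, each of which contains some $y_j$ by minimality (let $I$ be the set of indices in one of them). The connections $x\leftrightarrow w$, $w\leftrightarrow y_I$, $w\leftrightarrow y_{[m]\setminus I}$ use disjoint edges, so BK and a union bound give (4). For $m=2$ the unordered pair $\{I,[2]\setminus I\}$ is needed once: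
$$\mathbb P(x\leftrightarrow y_1,y_2)\le\sum_w\tau(x,w)\tau(w,y_1)\tau(w,y_2).\tag{5}$$
The same holds within a subgraph, with $w$ in the subgraph.

Finally put $\kappa=(1-e^{-t/2})^{-1}$ and $\kappa_0=\sum_{j\in\mathbb Z}e^{-t|j|}$.

## 5. The mean on level $n$ is at most a constant times $\min(1,e^{-nt})$

**Proposition 0.** There is $K'$ with $g_{p_c}(n)\le K'\min(1,e^{-nt})$ for all $n\in\mathbb Z$.

*Proof.* Fix $p<p_c$ and put $a(n)=e^{nt}g_p(n)$, $M=\sup_na(n)$. By (3), $a(n)\le g_p(-n)+g_p(-n-1)$, so $M\le\chi_p<\infty$. We show that $M\le K$ with $K$ depending only on $B$ and $t$. The idea: if $M$ were large, then from $x$ one could reach height $jt$ with probability of order $Me^{-jt}$; doing so twice reaches height $2jt$ with probability of order $M^2e^{-2jt}$, while the mean there is at most $Me^{-2jt}$.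

For $n\le0$, $a(n)=e^{nt/2}\cdot e^{nt/2}g_p(n)\le B$. Assume $M>2B$ and choose $n$ with $a(n)\ge M/2>B$. Then $n\ge1$.

**Step 1: pass to paths that stay above their starting point**, which is needed for independence in Step 3. Let $U(v)=\{u:H(u)\ge H(v)\}$, $\hat g(j)=\mathbb E_p\#\{y\in L_j(v):v\leftrightarrow y\text{ in }U(v)\}$ and $\hat a(j)=e^{jt}\hat g(j)$. If $x\leftrightarrow y\in L_n(x)$, let $v$ be the first lowest vertex of an open simple path from $x$ to $y$. Then $v\in L_{-i}(x)$ for some $i\ge0$, and $H(y)-H(v)\in((n+i-1)t,(n+i+1)t)$, so $y\in L_{n+i-1}(v)\cup L_{n+i}(v)$. By BK and $g_p(-i)\le Be^{it/2}$,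
$$\tfrac M2\le a(n)\le e^{nt}\sum_{i\ge0}Be^{it/2}\big(\hat g(n+i-1)+\hat g(n+i)\big)=B\sum_{i\ge0}e^{-it/2}\big(e^t\hat a(n+i-1)+\hat a(n+i)\big)\le B(1+e^t)\kappa\sup_{j\ge0}\hat a(j),$$
where $n+i-1\ge0$. So some $j\ge0$ has $\hat a(j)\ge cM$ with $c=(4B(1+e^t)\kappa)^{-1}$.

**Step 2: turn this mean into a probability** by Cauchy–Schwarz. If $w\in L_i(x)$ and $y\in L_j(x)$, then $y\in L_{j-i-1}(w)\cup L_{j-i}(w)$. By (5), $g_p(i)\le Me^{-it}$ and $(u+v)^2\le2u^2+2v^2$,
$$\mathbb E_p|C_x\cap L_j(x)|^2\le\sum_ig_p(i)\big(g_p(j-i)+g_p(j-i-1)\big)^2\le2(1+e^t)Me^{-jt}\sum_le^{lt}g_p(l)^2\le2(1+e^t)B^2Me^{-jt}.$$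
The last step uses $\sum_l(e^{lt/2}g_p(l))^2\le(\sum_le^{lt/2}g_p(l))^2\le B^2$. Hence
$$q_j:=\mathbb P_p(x\leftrightarrow L_j(x)\text{ in }U(x))\ge\frac{\hat g(j)^2}{\mathbb E_p|C_x\cap L_j(x)|^2}\ge c'Me^{-jt},\qquad c'=\frac{c^2}{2(1+e^t)B^2}.$$

**Step 3: climb twice.** Suppose $x\leftrightarrow L_j(x)$, which has probability at least $q_j$. Let $y$ be the first vertex of height at least $H(x)+jt$ on an open simple path from $x$ to $L_j(x)$. Then $y\in L_j(x)$ (a step raises the height by at most $t$; if $j=0$, $y=x$), and the other vertices of the path up to $y$ have height less than $H(x)+jt$. Whether a given $y$ is admissible is decided by the edges having an endpoint of height less than $H(x)+jt$. Let $y$ be the first admissible vertex in a fixed enumeration of $V$; it is a function of those edges. The event $\{y\leftrightarrow L_j(y)\text{ in }U(y)\}$ uses only edges with both endpoints of height at least $H(x)+jt$, so it occurs with conditional probability $q_j$. Since $L_j(y)\subset L_{2j}(x)\cup L_{2j+1}(x)$,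 and a path from $x$ to $L_{2j+1}(x)$ meets $L_{2j}(x)$,
$$c'^2M^2e^{-2jt}\le q_j^2\le\mathbb P_p(x\leftrightarrow L_{2j}(x))\le g_p(2j)\le Me^{-2jt}.$$
So $M\le c'^{-2}$. In all cases $M\le K:=\max(2B,c'^{-2})$.

**Step 4: let $p\uparrow p_c$.** As a supremum of nondecreasing continuous functions (connection probabilities in finite balls), $\tau_p$ is left-continuous in $p$. By monotone convergence $g_{p_c}(n)\le Ke^{-nt}$ for $n\in\mathbb Z$. Now (3), with $-n$ for $n$, gives $g_{p_c}(-n)\le e^{nt}(g_{p_c}(n)+g_{p_c}(n-1))\le K(1+e^t)=:K'$ for all $n\in\mathbb Z$. $\square$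

**From now on $p=p_c$ unless a subscript is shown.** Put $K_1=(1+e^t)K'\ge1$. A layer meets at most two levels of $x$, so for $x\in\Lambda_a$ and $a,b\in\mathbb Z$
$$\sum_{y\in\Lambda_b}\tau(x,y)\le g(b-a-1)+g(b-a)\le K_1e^{-t(b-a)^+}.\tag{6}$$
(For $b-a\ge1$ use the bound $K'e^{-nt}$; for $b\le a$ use $2K'\le K_1$.) By (5), sorting $w\in\Lambda_{a+j}$, for $s\in\Lambda_a$ and any $b$
$$\sum_{s'\in\Lambda_a}\sum_{y\in\Lambda_b}\mathbb P(s\leftrightarrow s',s\leftrightarrow y)\le\sum_jK_1e^{-tj^+}\cdot K_1e^{-t(-j)^+}\cdot K_1=K_1^3\kappa_0.\tag{7}$$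
Also by (6), the set of vertices joined to a finite set in $G[b,a]$ has finite mean size, so it is a.s. finite.

## 6. All moments, and the upper bound in Theorem A

A tail $e^{-c\sqrt k}$ corresponds to $m$-th moments of order $C^m(m!)^2$. Let
$$f_m(n)=\sup_a\sup_{x\in\Lambda_a}\mathbb E|C_x\cap\Lambda_{a+n}|^m,\quad F_m=\frac{f_m}{m!},\quad \alpha=\max(1,2/t),\quad n^-=\max(-n,0),\quad \Phi_m(n)=(n^-+\alpha m)^{m-1}e^{-tn^+}.$$

**Lemma 1.** $F_m(n)\le K_1\beta^{m-1}\Phi_m(n)$ for $m\ge1$, $n\in\mathbb Z$, where $\beta=K_1^2(3\kappa+e)\ge1$.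

*Proof.* By induction on $m$; the case $m=1$ is (6). Let $m\ge2$.

**Step 1: a recursion.** Sum (4) over $y_1,\dots,y_m\in\Lambda_{a+n}$ with $w\in\Lambda_{a+j}$. There are $\binom mi$ sets $I$ of size $i$, and $\binom mif_if_{m-i}/m!=F_iF_{m-i}$. So
$$F_m(n)\le\sum_{i=1}^{m-1}\sum_jK_1e^{-tj^+}F_i(n-j)F_{m-i}(n-j).$$
We have $\Phi_i\Phi_{m-i}\le\Psi_m$ with $\Psi_m(n):=(n^-+\alpha m)^{m-2}e^{-2tn^+}$. With $l=n-j$ the induction hypothesis gives
$$F_m(n)\le K_1^3\beta^{m-2}(m-1)\Sigma(n),\qquad\Sigma(n)=\sum_le^{-t(n-l)^+}\Psi_m(l).$$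

**Step 2: bound $(m-1)\Sigma(n)$ by $(3\kappa+e)\Phi_m(n)$**, which finishes the induction since $K_1^3(3\kappa+e)\beta^{m-2}=K_1\beta^{m-1}$. For $u,i\ge0$, $(1+\frac i{u+\alpha m})^{m-2}\le e^{i/\alpha}\le e^{ti/2}$, so
$$\sum_{i\ge0}e^{-ti}(u+i+\alpha m)^{m-2}\le\kappa(u+\alpha m)^{m-2}.\tag{8}$$

*Case $n=-u\le0$.* The terms $l\ge1$ have $(n-l)^+=0$ and sum to at most $\kappa(\alpha m)^{m-2}$. The terms $-u\le l\le0$ also have $(n-l)^+=0$, and give
$$\sum_{w=0}^u(w+\alpha m)^{m-2}\le\int_0^{u+1}(w+\alpha m)^{m-2}dw\le\frac{(u+1+\alpha m)^{m-1}}{m-1}\le\frac{e(u+\alpha m)^{m-1}}{m-1},$$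
because $(1+\frac1{u+\alpha m})^{m-1}\le e$. The terms $l=-u-i$, $i\ge1$, give at most $\kappa(u+\alpha m)^{m-2}$ by (8). As $m-1\le u+\alpha m$, we get $(m-1)\Sigma(n)\le(2\kappa+e)(u+\alpha m)^{m-1}$.

*Case $n>0$.* The terms $l\ge n$ give at most $(\alpha m)^{m-2}\sum_{l\ge n}e^{-2tl}\le\kappa e^{-tn}(\alpha m)^{m-2}$. For $0\le l<n$ the exponent is $-t(n-l)-2tl=-tn-tl$, and the sum is at most $\kappa e^{-tn}(\alpha m)^{m-2}$. For $l=-i<0$ we have $e^{-tn}e^{-ti}(i+\alpha m)^{m-2}$, and (8) with $u=0$ gives the same bound. So $(m-1)\Sigma(n)\le3\kappa e^{-tn}(\alpha m)^{m-1}$. $\square$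

In particular, for fixed $d$,
$$f_d(-T)\le d!\,K_1\beta^{d-1}(T+\alpha d)^{d-1}\le C(d)\,T^{d-1}\qquad(T\ge1).\tag{9}$$

**Upper bound in Theorem A.** Take $o=x$, so that $L_n(x)=\Lambda_n$. By Markov's inequality and $m!\le m^m$, for $m\ge1$
$$\mathbb P(|C_x\cap L_n(x)|\ge k)\le f_m(n)k^{-m}\le K_1e^{-tn}(\beta\alpha m^2/k)^m.$$
Let $c=(e\beta\alpha)^{-1/2}$ and $m=\lfloor c\sqrt k\rfloor$. If $m\ge1$, the bracket is at most $1/e$ and the bound is at most $K_1e^{-tn-m}\le eK_1e^{-tn-c\sqrt k}$. If $m=0$, then $c\sqrt k<1$ and the probability is at most $g(n)\le K_1e^{-tn}\le eK_1e^{-tn-c\sqrt k}$. $\square$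

## 7. A slab of any thickness is crossed by a positive mean number of points

On the tree $\mathbb E|U_T(\{s\})|=1$ for all $T$. In general a lower bound uniform in $T$ is enough.

**Lemma 2.** There is $c_1>0$ with $\mathbb E|U_T(\{s\})|\ge c_1$ for all $s\in V$, $T\ge1$.

*Proof.* For $\rho\ge0$ let $\varphi_p(\rho)$ be the $\mathbb P_p$-expected number of $y$ with $H(y)<H(x)-\rho$ that are joined to $x$ by an open path all of whose other vertices have height at least $H(x)-\rho$. Such $y$ have $H(y)-H(x)\in[-\rho-t,-\rho)$, and $\varphi_p(\rho)$ does not depend on $x$.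

**Step 1: $p\mapsto\varphi_p(\rho)$ is continuous on $[0,p_1]$**, so that a strict inequality at $p_c$ would persist slightly above $p_c$. Fix $y$. By BK, the probability that the required connection exists, but not inside the ball of radius $r$ about $x$, is at most
$$\sum_{v:\,d(x,v)>r}\tau_{p_1}(x,v)\tau_{p_1}(v,y).$$
The full sum over $v$ is finite, because $\sum_y\Delta(x,y)^{1/2}\sum_v\tau_{p_1}(x,v)\tau_{p_1}(v,y)=\chi_{p_1,1/2}^2=B^2$. So the tail tends to $0$ as $r\to\infty$, uniformly in $p\le p_1$. The connection probability in the ball is a polynomial in $p$, so each term of $\varphi_p(\rho)$ is continuous. The sum over $y$ is dominated by $\sum\tau_{p_1}(x,y)$ over a bounded height window, which is finite since $\sum_ne^{nt/2}g_{p_1}(n)\le B$. Continuity follows.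

**Step 2: $\varphi_{p_c}(\rho)\ge1$**, since otherwise a subcritical descent would make $\chi_p$ finite above $p_c$. Suppose $\varphi_{p_c}(\rho)<1$; then $\varphi_p(\rho)<1$ for some $p\in(p_c,p_1]$. Given an open simple path from $x$ to $y$ with $H(y)\le H(x)$, put $v_0=x$, let $v_{i+1}$ be the first vertex after $v_i$ with height less than $H(v_i)-\rho$, and stop at the first $K$ with $H(y)\ge H(v_K)-\rho$. (Before stopping, $y$ itself qualifies, so $v_{i+1}$ exists.) Then $H(y)-H(v_K)\in[-\rho,t]$. The lower bound is the stopping rule. For the upper bound, if $K=0$ use $H(y)\le H(x)$; if $K\ge1$ use $H(y)<H(v_{K-1})-\rho\le H(v_K)+t$, where the last inequality holds because the predecessor of $v_K$ has height at least $H(v_{K-1})-\rho$. By BK,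
$$\mathbb E_p\#\{y\in C_x:H(y)\le H(x)\}\le\sum_{K\ge0}\varphi_p(\rho)^K\;\mathbb E_p\#\{y\in C_x:H(y)-H(x)\in[-\rho,t]\}<\infty.$$
By (2), $\sum_{H(y)>H(x)}\tau_p(x,y)=\sum_{H(y)<H(x)}\tau_p(x,y)\Delta(x,y)<\infty$, as $\Delta<1$ there. So $\chi_p<\infty$ with $p>p_c$, which is impossible, since above $p_c$ the cluster of $x$ is infinite with positive probability.

**Step 3: forbid the path to go above $x$**, because a slab has a ceiling. At $p_c$ let $v(\rho)$ be defined like $\varphi_{p_c}(\rho)$, but with the other vertices required to have height in $[H(x)-\rho,H(x)]$. The endpoints counted lie in a half-open height window of length $t$, which meets at most two levels, so $v(\rho)\le2K'$. Cut a path counted in $\varphi_{p_c}(\rho)$ at a highest vertex $z$. The part from $z$ to $y$ is counted in $v(\rho+H(z)-H(x))$ from $z$. By BK and Step 2,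
$$1\le\sum_{z:H(z)\ge H(x)}\tau(x,z)\,v(\rho+H(z)-H(x)).$$
The part with $z\in\bigcup_{j\ge j_0}L_j(x)$ is at most $2K'^2\sum_{j\ge j_0}e^{-tj}\le\frac12$ for a suitable $j_0\ge1$. The rest is at most $j_0K'\sup_{0\le h<j_0t}v(\rho+h)$. So there is $h\in[0,j_0t)$ with $v(\rho+h)\ge1/(4j_0K')$. Cut a path counted in $v(\rho+h)$ at its first vertex $u$ of height less than $H(x)-\rho$. The first part is counted in $v(\rho)$. The endpoint $y$ has $H(y)-H(u)\in[-(j_0+1)t,t]$, a window meeting $j_0+3$ levels. By BK, $v(\rho+h)\le(j_0+3)K'v(\rho)$. Hence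
$$v(\rho)\ge c_1:=\big(4j_0(j_0+3)K'^2\big)^{-1}\qquad\text{for all }\rho\ge0.$$

**Step 4: translate into slabs.** For $s\in\Lambda_a$ take $\rho=H(s)-(a-T+1)t\ge0$. The points counted in $v(\rho)$ from $s$ have height in $[(a-T)t,(a-T+1)t)$, so they lie in $\Lambda_{a-T}$. The other vertices of their paths lie in layers $a-T+1,\dots,a$. So the paths use only edges of $G[a-T,a]$, and the points belong to $U_T(\{s\})$. $\square$

Note that $c_1\le\mathbb E|U_T(\{s\})|\le K_1$ by (6).

**Lemma 3.** $\mathbb E|U_T(S)|\ge c_2|S|$ for finite $S\subset\Lambda_a$, $T\ge1$, with $c_2=c_1^2/(K_1^3\kappa_0)$.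

*Proof.* The point is that founders do not share too many descendants. For $y\in\Lambda_{a-T}$ let $N_y=\#\{s\in S:y\in U_T(\{s\})\}$. By Lemma 2, $\mathbb E\sum_yN_y\ge c_1|S|$. By (7), $\mathbb E\sum_yN_y^2\le\sum_{s\in S}\sum_{s'\in\Lambda_a}\sum_y\mathbb P(s\leftrightarrow s',s\leftrightarrow y)\le K_1^3\kappa_0|S|$. Cauchy–Schwarz over pairs (configuration, $y$) gives $(\mathbb E\sum_yN_y)^2\le\mathbb E\#\{y:N_y>0\}\cdot\mathbb E\sum_yN_y^2$, and $\#\{y:N_y>0\}=|U_T(S)|$. $\square$

## 8. Branch points at every depth: the second moment grows linearly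

On the tree, $\mathbb E|U_T|^2$ grows linearly in $T$ because a pair of descendants can separate at any of $T$ generations. To imitate this we need, at each depth, a place where the cluster visibly splits into two pieces that do not meet again below.

**Gadgets.** Let $D_R(w)$ be the set of endpoints of paths of length $R$ from $w$ all of whose steps change the height by exactly $-t$ ("exact descending paths"). Then $D_R(w)\subset\Lambda_{\ell(w)-R}$, and all points of $D_R(w)$ have the same height. Take any $v\in D_R(w)$. Height differences are $\Gamma$-invariant, so $\Gamma_wv\subset D_R(w)$, and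
$$|D_R(w)|\ge|\Gamma_wv|=\Delta(v,w)\,|\Gamma_vw|\ge e^{Rt}.\tag{10}$$
In the toy model $D_R(w)$ is the $R$-th generation below $w$, and (10) is the equality $b^R=e^{Rt}$ (with $b$ the branching number).

Let $\nabla(x,y)=\sum_{u,v}\tau(x,u)\tau(u,v)\tau(v,y)$. Distributing $\Delta^{1/2}$ by the cocycle identity,
$$\sum_y\nabla(x,y)\Delta(x,y)^{1/2}=\chi_{p_c,1/2}^3\le B^3.$$
So $\#\{y:H(y)=H(x),\nabla(x,y)>\eta\}\le B^3/\eta$. Let $\eta=c_1^2/(2K_1^2)\le\frac12$, and fix $R\ge1$ with $e^{Rt}>B^3/\eta$. By (10), for each $w$ we can fix $w',w''\in D_R(w)$ with $\nabla(w',w'')\le\eta$. Then $w'\ne w''$, since $\nabla(w',w')\ge1$. Fix also exact descending paths from $w$ to $w'$ and to $w''$. Their union is the **gadget** of $w$: at most $2R$ edges, all in $G[\ell(w)-R,\ell(w)]$.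

**Lemma 4.** With $T_0=2R+2$ there is $c_3>0$ such that $\mathbb E|U_T(S)|^2\ge c_3|S|T$ for all finite $S\subset\Lambda_a$, $T\ge T_0$.

*Proof.* Let $b=a-T$. For $b+R+1\le j\le a-1$ let $Y_j=U_{a-j}(S)\subset\Lambda_j$, and for $y,y'\in\Lambda_b$ put
$$V_j(y,y')=\#\{w\in Y_j:\text{ the gadget of }w\text{ is open};\ w'\leftrightarrow y,\ w''\leftrightarrow y',\ w'\not\leftrightarrow w''\text{ in }G[b,j-R]\}.$$
If $V_j(y,y')>0$, then $y,y'\in U_T(S)$.

**Step 1: the first moment of $V_j$ is at least of order $|S|$.** Fix $w\in\Lambda_j$; all connections in this step are in $G[b,j-R]$, and $q(u,y)=\mathbb P(u\leftrightarrow y\text{ in }G[b,j-R])$. Condition on the cluster $W$ of $w'$, which is a.s. finite. Edges not touching $W$ are fresh, so by BK the conditional probability that $w''\leftrightarrow y'$ by a path avoiding $W$ is at least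
$$q(w'',y')-\sum_{v\in W}\tau(w'',v)\tau(v,y').$$
If $w''\in W$ or $y'\in W$, the term $v=w''$, respectively $v=y'$, makes this at most $0$, so the bound still holds. Multiply by $1(y\in W)$, take expectations, and bound $\mathbb P(w'\leftrightarrow y,w'\leftrightarrow v)$ by (5). Then sum over $y,y'\in\Lambda_b$, using Lemma 2 from layer $j-R\ge b+1$ and (6):
$$\sum_{y,y'}\mathbb P(w'\leftrightarrow y,w''\leftrightarrow y',w'\not\leftrightarrow w'')\ge c_1^2-\sum_{y,y',u,v}\tau(w',u)\tau(u,y)\tau(u,v)\tau(v,w'')\tau(v,y')\ge c_1^2-K_1^2\nabla(w',w'')\ge\frac{c_1^2}2.$$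
The edge sets $G[j,a]$, $G[j-R,j]$, $G[b,j-R]$ are disjoint. So by independence and Lemma 3 (which gives $\mathbb E|Y_j|\ge c_2|S|$),
$$\mathbb E\sum_{y,y'}V_j(y,y')\ge c_2|S|\,p_c^{2R}\,\frac{c_1^2}2=:c_4|S|.$$

**Step 2: the second moment of $V_j$ is at most of order $|S|$.** If $w_1,w_2$ are both counted in $V_j(y,y')$, then in $G[b,j-R]$ the vertices $w_1',y,w_2'$ lie in one cluster and $w_1'',y',w_2''$ in a different one. So these two connection events occur disjointly. By BK, and independence of $G[j,a]$ and $G[b,j-R]$,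
$$\mathbb E\sum_{y,y'}V_j^2\le\sum_{w_1,w_2\in\Lambda_j}\mathbb P(w_1\in Y_j)\sum_y\mathbb P(w_1'\leftrightarrow y\leftrightarrow w_2')\sum_{y'}\mathbb P(w_1''\leftrightarrow y'\leftrightarrow w_2'').$$
The last sum is at most $\sum_{y'}\tau(w_1'',y')\le K_1$. At most $\beta_R$ vertices $w_2$ share the same $w_2'$, where $\beta_R$ is the size of a ball of radius $R$. So by (7), applied to $w_1'\in\Lambda_{j-R}$, the sum over $w_2$ and $y$ is at most $\beta_RK_1^3\kappa_0$. Finally $\sum_{w_1}\mathbb P(w_1\in Y_j)\le K_1|S|$. So $\mathbb E\sum_{y,y'} V_j^2\le C_5|S|$ with $C_5=\beta_RK_1^5\kappa_0$. By Cauchy–Schwarz,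
$$\mathbb E\#\{(y,y'):V_j(y,y')>0\}\ge\frac{c_4^2}{C_5}|S|=:c_5|S|.$$

**Step 3: different depths produce different pairs.** Let $j_2\le j_1-R$ and suppose $V_{j_1}(y,y')>0$ and $V_{j_2}(y,y')>0$, with witnesses $w_1,w_2$. Then
$$y\leftrightarrow w_2'\leftrightarrow w_2\leftrightarrow w_2''\leftrightarrow y'\quad\text{in }G[b,j_2]\subset G[b,j_1-R].$$
But in $G[b,j_1-R]$ we also have $w_1'\leftrightarrow y$, $w_1''\leftrightarrow y'$ and $w_1'\not\leftrightarrow w_1''$, a contradiction.

**Step 4: add up.** There are $T-R-1$ admissible $j$. Taking every $R$-th gives $\lceil(T-R-1)/R\rceil\ge T/(2R)$ values, as $T\ge2R+2$. For these the sets $\{(y,y'):V_j(y,y')>0\}\subset U_T(S)^2$ are disjoint. Hence $\mathbb E|U_T(S)|^2\ge c_5|S|T/(2R)$, that is, $c_3=c_5/(2R)$. $\square$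

**Lemma 5.** There are $\theta>0$ and $c_6\in(0,1]$ with $\mathbb P(|U_T(S)|\ge\theta T)\ge c_6|S|/T$ for all $S\subset\Lambda_a$ with $1\le|S|\le T$ and all $T\ge T_0$.

*Proof.* Let $U=|U_T(S)|$, $M=|S|$. By (6), $\mathbb EU\le K_1M$.

**Step 1: a fourth moment bound.** Given $y_1,\dots,y_4\in U_T(S)$, partition them according to their $G[a-T,a]$-clusters. Each cluster meets $S$, and distinct clusters give disjoint occurrence. By BK and (9), with $\pi$ running over partitions of $\{1,2,3,4\}$,
$$\mathbb EU^4\le\sum_\pi\prod_{D\in\pi}Mf_{|D|}(-T)\le C\sum_\pi M^{|\pi|}T^{4-|\pi|}\le C_6MT^3,$$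
using $M\le T$.

**Step 2: conclude.** With $\theta=c_3/(2K_1)$, Lemma 4 gives
$$\mathbb E[U^2;U\ge\theta T]\ge c_3MT-\theta T\,\mathbb EU\ge\tfrac{c_3}2MT.$$
By Cauchy–Schwarz, $\mathbb P(U\ge\theta T)\ge(\frac{c_3}2MT)^2/(C_6MT^3)$. So any $c_6\le c_3^2/(4C_6)$ works, and we take $c_6\le1$. $\square$

## 9. Doubling a population

We now prove (1). On the tree we used disjoint groups of founders. Here we explore the clusters of groups one at a time. An explored cluster $W$ hurts a later founder $s$ only if $s$ tends to connect through $W$, and the harm is measured by $\sum_{v\in W}\tau(s,v)$. What makes the argument work is that the total harm done by one group to all of $S$ is of order $q$, however large $S$ is.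

**Lemma 6.** There are an integer $J\ge1$ and $C_{10}<\infty$ such that for all integers $q\ge q_*:=T_0$ and $M\ge2q$, and all $S\subset\Lambda_a$ with $|S|=M$,
$$\mathbb P(|U_{Jq}(S)|\ge2M)\ge e^{-C_{10}M/q}.$$

*Proof.* Let $T=Jq$, $b=a-T$, $\mathcal E=G[b,a]$, with $J$ to be chosen at the end. For finite $W$ contained in the layers $\le a$ put
$$I(s,W)=\sum_{v\in W}\tau(s,v),\qquad\Theta(W)=\sum_{s\in S}I(s,W).$$

**Step 1: the harm done by one group.** Let $S'\subset S$, $|S'|=q$, and let $C^*$ be the set of vertices joined to $S'$ in $\mathcal E$. We show $\mathbb E\Theta(C^*)^2\le C_7q^2$ with $C_7$ independent of $J$ and of $M$.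

We have $\Theta(C^*)=\sum_{v\in C^*}\psi(v)$ with $\psi(v)=\sum_{s\in S}\tau(s,v)\le K_1e^{-td(v)}$ by (6), where $d(v)=a-\ell(v)\ge0$. Expand the square over pairs $v,v'\in C^*$. If they lie in different clusters use BK, and if they lie in the same cluster use (5):
$$\mathbb E\Theta(C^*)^2\le\Big(\sum_{s\in S'}\sum_v\tau(s,v)\psi(v)\Big)^2+\sum_{s\in S'}\sum_w\tau(s,w)\Big(\sum_v\tau(w,v)\psi(v)\Big)^2,$$
all sums over vertices in layers $\le a$. For $s\in S'$, $\sum_v\tau(s,v)\psi(v)\le\sum_{d\ge0}K_1\cdot K_1e^{-td}\le K_1^2\kappa_0$. For $w$ with $d(w)=r\ge0$, (6) gives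
$$\sum_v\tau(w,v)\psi(v)\le K_1^2\sum_{d\ge0}e^{-t(r-d)^+-td}\le K_1^2(r+1+\kappa_0)e^{-tr},$$
since the $r+1$ terms with $d\le r$ each equal $e^{-tr}$ and those with $d>r$ sum to at most $\kappa_0e^{-tr}$. As $\sum_{w:d(w)=r}\tau(s,w)\le K_1$,
$$\mathbb E\Theta(C^*)^2\le(qK_1^2\kappa_0)^2+qK_1^5\sum_{r\ge0}(r+1+\kappa_0)^2e^{-2tr}\le C_7q^2.$$
Enlarge $C_7$ so that $C_7\ge c_6$.

**Step 2: the exploration.** Set
$$\delta=\min\Big(\frac12,\frac{c_6\theta}{4K_1}\Big),\qquad D=2\sqrt{C_7J/c_6}\ge1,\qquad W_0=\emptyset.$$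
At step $i$ choose $S_i\subset S$ with $|S_i|=q$ and $I(s,W_{i-1})\le\delta$ for $s\in S_i$, as a deterministic function of $W_{i-1}$ (the first such set in a fixed order). Such $s$ are not in $W_{i-1}$, because $\tau(s,s)=1>\delta$. Reveal the set $C_i$ of vertices joined to $S_i$ by open paths in $\mathcal E$ avoiding $W_{i-1}$, and put $W_i=W_{i-1}\cup C_i$. These sets are a.s. finite. For a finite set $Q$ the event $C_i=Q$ is decided, given $W_{i-1}$, by the edges of $\mathcal E$ touching $Q$ but not $W_{i-1}$. So the history up to step $i$ is decided by edges touching $W_i$, and given this history the edges of $\mathcal E$ not touching $W_i$ are i.i.d. Bernoulli$(p_c)$. The sets $C_i\cap\Lambda_b\subset U_T(S)$ are disjoint. Call step $i$ *good* if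
$$|C_i\cap\Lambda_b|\ge\theta T/2\qquad\text{and}\qquad\Theta(C_i)\le Dq,$$
and stop at the first step that is not good.

**Step 3: each step is good with conditional probability at least $c_6/(4J)$.** Given the past, let $\omega^*$ agree with the configuration on the edges of $\mathcal E$ not touching $W_{i-1}$ and be independent Bernoulli$(p_c)$ on the others. Then $\omega^*$ is Bernoulli$(p_c)$ on $\mathcal E$. Let $C^*$ be the set of vertices joined to $S_i$ in $\mathcal E$ in $\omega^*$, and $U^*=C^*\cap\Lambda_b$. Thus $C_i\subset C^*$.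

* By Lemma 5 (with $q\le T$, $T\ge T_0$), $\mathbb P(|U^*|\ge\theta T)\ge c_6q/T=c_6/J$.
* A vertex of $U^*\setminus C_i$ is reached from $S_i$ in $\omega^*$ only through $W_{i-1}$. So by BK and (6), $\mathbb E|U^*\setminus C_i|\le\sum_{s\in S_i}\sum_{v\in W_{i-1}}\tau(s,v)\sum_{y\in\Lambda_b}\tau(v,y)\le K_1\sum_{s\in S_i}I(s,W_{i-1})\le K_1\delta q$. By Markov, $\mathbb P(|U^*\setminus C_i|\ge\theta T/2)\le\frac{2K_1\delta q}{\theta T}\le\frac{c_6}{2J}$.
* By Step 1, $\mathbb P(\Theta(C^*)>Dq)\le C_7/D^2=c_6/(4J)$.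

If the first event occurs and the other two do not, then $|C_i\cap\Lambda_b|\ge\theta T/2$, and $\Theta(C_i)\le\Theta(C^*)\le Dq$, so the step is good. The probability is at least $\frac{c_6}J-\frac{c_6}{2J}-\frac{c_6}{4J}=\frac{c_6}{4J}$.

**Step 4: how many steps can be made.** After $i-1$ good steps, $\sum_{s\in S}I(s,W_{i-1})=\sum_{l<i}\Theta(C_l)\le(i-1)Dq$. So at most $(i-1)Dq/\delta$ vertices of $S$ violate $I(s,W_{i-1})\le\delta$. If $(i-1)Dq/\delta\le M/2$, at least $M/2\ge q$ vertices are available. Hence $m=1+\lfloor\delta M/(2Dq)\rfloor$ steps can be made, and $m\le\frac M{2q}+\frac M{4q}\le\frac Mq$ because $M\ge2q$, $\delta\le\frac12$, $D\ge1$. All $m$ steps are good with probability at least $(c_6/(4J))^m\ge e^{-C_{10}M/q}$, where $C_{10}=\log(4J/c_6)$.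

**Step 5: choose $J$.** If all $m$ steps are good, then
$$|U_T(S)|\ge m\,\frac{\theta T}2\ge\frac{\delta M}{2Dq}\cdot\frac{\theta Jq}2=\frac{\delta\theta}8\sqrt{\frac{c_6}{C_7}}\,\sqrt J\,M.$$
Here $\delta,\theta,c_6,C_7$ do not depend on $J$. So fix $J$ so large that the right side is at least $2M$. $\square$

On the tree the gain was of order $J$. Here it is of order $\sqrt J$, since fewer groups are usable: the harm is controlled by Chebyshev at level $D\asymp\sqrt J$. Any gain tending to infinity with $J$ suffices.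

## 10. Climbing and coming down: the lower bound in Theorem A

Take $o=x$, so $x\in\Lambda_0$ and $L_n(x)=\Lambda_n$. The three steps are: reach $\Lambda_n$; from a point there climb about $\sqrt k$ and descend with doubling; combine the two independently.

**Step 1: $\mathbb P(x\leftrightarrow\Lambda_n)\ge ce^{-tn}$ for $n\ge0$.** Lemma 2 with $T=n+1$ gives $g(-n-1)\ge c_1$, and (3) gives $g(-n-1)\le e^{(n+1)t}(g(n+1)+g(n))$. So $g(n')\ge\frac{c_1}2e^{-(n+1)t}$ for some $n'\in\{n,n+1\}$. By Lemma 1, $\mathbb E|C_x\cap\Lambda_{n'}|^2\le Ce^{-tn}$, and Cauchy–Schwarz gives $\mathbb P(x\leftrightarrow\Lambda_{n'})\ge ce^{-tn}$. A path from $x$ to $\Lambda_{n+1}$ meets $\Lambda_n$.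

**Step 2: growth.** Let $I\ge0$ be minimal with $2q_*4^I\ge k$. Then $2^I\le1+2\sqrt k$: either $I=0$, or $2q_*4^{I-1}<k$ and $4^I<2k/q_*\le 4k$. Fix $R_1\ge1$ with $e^{R_1t}\ge2q_*$, and put $D_I=2Jq_*(2^I-1)$, $h=D_I+R_1$. Let $y\in\Lambda_n$, and let $z\in\Lambda_{n+h}$ be the end of an $h$-step path from $y$ all of whose height increments are exactly $t$. We claim that, uniformly in $n$ and $y$,
$$\mathbb P\big(\#\{u\in\Lambda_n:u\leftrightarrow y\text{ in }G[n,n+h]\}\ge k\big)\ge e^{-C(1+\sqrt k)}.\tag{11}$$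

*Starting population.* By (10), $|D_{R_1}(z)|\ge e^{R_1t}\ge2q_*$. So with probability at least $p_c^{2q_*R_1}$ the vertex $z$ is joined, by open exact descending paths in $G[n+D_I,n+h]$, to a fixed set of $2q_*$ vertices of $D_{R_1}(z)\subset\Lambda_{n+D_I}$.

*Doubling.* For $i=0,\dots,I-1$ apply Lemma 6 twice with $q=2^iq_*$, first with $M=2q_*4^i$, then with $M=4q_*4^i$; in both cases $M\ge2q$. Before each application keep exactly $M$ of the available points, chosen by a fixed rule from the slabs already used. The applications use consecutive slabs with disjoint edge sets, so each is independent of the past. Stage $i$ takes the population from $2q_*4^i$ to at least $2q_*4^{i+1}$, costs at most a factor $e^{-C_{10}(2\cdot2^i+4\cdot2^i)}=e^{-6C_{10}2^i}$, and uses depth $2J2^iq_*$. The total depth is $D_I$. So we end in $\Lambda_n$ with at least $2q_*4^I\ge k$ vertices joined to $z$ in $G[n,n+h]$, with probability at least $p_c^{2q_*R_1}e^{-6C_{10}2^I}$.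

*Joining $y$ to $z$.* The chosen path from $y$ to $z$ moves up one layer at each step, so its edges are in $G[n,n+h]$. By Harris, also requiring it to be open costs at most a factor $p_c^h$. As $h+2^I\le C(1+\sqrt k)$, (11) follows.

**Step 3: conclusion.** If $x\leftrightarrow\Lambda_n$, there is $y\in\Lambda_n$ (with $y=x$ if $n=0$) joined to $x$ by an open path whose other vertices are in layers $<n$. This is decided by edges with an endpoint in a layer $<n$; let $y$ be the first such vertex in a fixed enumeration. All edges of $G[n,n+h]$ have both endpoints in layers $\ge n$, so they are independent of the choice of $y$. By Step 1 and (11),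
$$\mathbb P(|C_x\cap L_n(x)|\ge k)\ge ce^{-tn}e^{-C(1+\sqrt k)}.$$
Together with Section 6 this proves Theorem A. $\blacksquare$

**Proof of Corollary C.** Take $o=x$. Upper bound: by Lemma 1, $\mathbb E|C_x\cap L_n(x)|^m\le m!K_1\beta^{m-1}(\alpha m)^{m-1}e^{-tn}$, and $m^m\le e^mm!$. Lower bound: by Theorem A with $k=m^2$,
$$\mathbb E|C_x\cap L_n(x)|^m\ge m^{2m}\,\mathbb P(|C_x\cap L_n(x)|\ge m^2)\ge m^{2m}A^{-1}e^{-tn-Cm},$$
and $m^m\ge m!$. $\square$

## 11. Levels below the root: Theorem B

Take $o=x$, so $L_{-n}(x)=\Lambda_{-n}$.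

### 11.1. Upper bound

For $n=0$ Theorem A gives the bound, since $k/(0+\sqrt k)=\sqrt k$. Let $n\ge1$.

**Step 1: a one-arm bound**, which supplies the prefactor $1/n$ when $k$ is small. Let $\pi(r)=\sup_a\sup_{u\in\Lambda_a}\mathbb P(u\leftrightarrow\Lambda_{a-r})$; it is nonincreasing in $r$, since a path that descends $r+1$ layers also meets the layer $r$ below its start. We claim $\pi(r)\le C/r$ for $r\ge1$.

Fix a vertex $u$ and shift the layer index so that $u\in\Lambda_0$. For $j\ge1$ let $X_j$ be the set of vertices joined to $u$ in the layers $\ge-j+1$, and let $Y_j\subset\Lambda_{-j}$ be the set of vertices of $\Lambda_{-j}$ joined to $X_j$ by an open edge. By (H′), $C_u$ is a.s. finite, so these sets are. For $j'<j$, $X_{j'}\cup Y_{j'}\subset X_j$, so the edges touching $X_j$ determine $X_{j'},Y_{j'}$ for all $j'\le j$. Suppose $u\leftrightarrow\Lambda_{-3r}$ and $j\le3r$. Follow an open path after its last vertex in $X_j$. The next vertex is not in $X_j$, hence is in layer $-j$, hence in $Y_j$, and it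 is joined to $\Lambda_{-3r}$ by an open path avoiding $X_j$. That path uses only edges not touching $X_j$. So given the edges touching $X_j$, the conditional probability of $u\leftrightarrow\Lambda_{-3r}$ is at most $|Y_j|\pi(3r-j)$.

The $Y_j$ are disjoint subsets of $C_u$. So if $|C_u|\le\epsilon r^2$, there is a first $j\in(r,2r]$ with $|Y_j|\le\epsilon r$. Reaching $\Lambda_{-3r}$ forces $Y_j\ne\emptyset$, hence $u\leftrightarrow\Lambda_{-r}$. For each $j$ the event that it is this first index, with $Y_j\neq\emptyset$, is determined by the edges touching $X_j$. Summing over $j$ and using $\pi(3r-j)\le\pi(r)$ and (H′),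
$$\pi(3r)\le\frac{C_{\rm H}}{\sqrt\epsilon\,r}+\epsilon r\,\pi(r)^2.$$
Suppose $\pi(3^i)\le A3^{-i}$, which is true for $i=0$ if $A\ge1$. With $\epsilon=A^{-4/3}$, both $\epsilon^{-1/2}$ and $\epsilon A^2$ equal $A^{2/3}$. So $\pi(3^{i+1})\le3^{-i}(C_{\rm H}+1)A^{2/3}\le A3^{-i-1}$ once $A\ge(3(C_{\rm H}+1))^3$. By monotonicity $\pi(r)\le3A/r$ for all $r\ge1$.

**Step 2: the tail.** By Lemma 1 and $m!\le m^m$, for $m\ge1$
$$\mathbb P(|C_x\cap\Lambda_{-n}|\ge k)\le f_m(-n)k^{-m}\le\frac{K_1}n\Big(\frac{\beta m(n+\alpha m)}k\Big)^m.$$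
Let $m=\lfloor ck/(n+\sqrt k)\rfloor$. Then $mn\le ck$ and $m^2\le c^2k$, so for small $c$ we have $\beta m(n+\alpha m)\le k/e$. If $m\ge1$ the bound is at most $\frac{K_1}ne^{-m}\le\frac{eK_1}ne^{-ck/(n+\sqrt k)}$. If $m=0$, then $ck/(n+\sqrt k)<1$, and the probability is at most $\pi(n)\le C/n\le\frac{eC}ne^{-ck/(n+\sqrt k)}$. Finally $\frac1n\le\frac2{n+1}$.

### 11.2. Lower bound

Put $\sigma=\min(\frac\theta4,\frac1{5J})$, and let $\epsilon\in(0,1]$ be so small that $\sigma\sqrt{\theta/(4\epsilon)}\ge2q_*$.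

**Step 1: $k\ge\epsilon n^2$, and finitely many other pairs.** Open an exact $n$-step descending path from $x$ to some $y$; then $H(y)=-nt$ and $\Lambda_{-n}=L_0(y)$. Harris and Theorem A give
$$\mathbb P(|C_x\cap\Lambda_{-n}|\ge k)\ge p_c^nA^{-1}e^{-C\sqrt k}.$$
If $k\ge\epsilon n^2$, then $n\le\sqrt{k/\epsilon}$ and $k/(n+\sqrt k)\ge\sqrt k/(1+\epsilon^{-1/2})$, so the claim follows. This includes $n=0$. With adjusted constants it also follows for the finitely many $(n,k)$ with $n<2T_0$ and $k<\epsilon n^2$.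

**Step 2: the scales for $n\ge2T_0$, $k<\epsilon n^2$.** Now one descends $n$ layers anyway: first get order $n$ points by Lemma 5, then double. Let
$$M_0=\lceil\theta n/2\rceil,\quad I=\max(0,\lceil\log_2(k/M_0)\rceil),\quad M_i=2^iM_0,\quad q_i=\lfloor\sigma n2^{-(I-i)/2}\rfloor\ \ (0\le i<I).$$
If $I\ge1$, then $2^I<2k/M_0\le4k/(\theta n)<4\epsilon n/\theta$. So $\sigma n2^{-(I-i)/2}\ge\sigma n2^{-I/2}\ge\sigma\sqrt{\theta n/(4\epsilon)}\ge2q_*$. Hence $q_i\ge q_*$ and $q_i\ge\frac12\sigma n2^{-(I-i)/2}$. Also $2q_i\le2\sigma n\le\theta n/2\le M_i$, and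
$$J\sum_{i<I}q_i\le J\sigma n\sum_{l\ge1}2^{-l/2}=\frac{J\sigma n}{\sqrt2-1}\le\frac n{5(\sqrt2-1)}\le\frac n2.$$
Put $T_1=n-J\sum_{i<I}q_i\in[n/2,n]$, so $T_1\ge T_0$. (If $I=0$, $T_1=n$.)

**Step 3: descend.** By Lemma 5 with $S=\{x\}$, $|U_{T_1}(\{x\})|\ge\theta T_1\ge\theta n/2$, hence $\ge M_0$, with probability at least $c_6/T_1\ge c_6/n$. Then apply Lemma 6 in successive slabs with disjoint edge sets, with $(M_i,q_i)$, $i=0,\dots,I-1$, keeping exactly $M_i$ points before each application. We end in $\Lambda_{-n}$ with at least $2^IM_0\ge k$ vertices of $C_x$, with probability at least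
$$\frac{c_6}n\exp\Big(-C_{10}\sum_{i<I}\frac{M_i}{q_i}\Big),\qquad\sum_{i<I}\frac{M_i}{q_i}\le\sum_{i<I}\frac{2k\,2^{-(I-i)}\cdot2}{\sigma n2^{-(I-i)/2}}\le\frac{Ck}n,$$
using $M_i=2^{-(I-i)}2^IM_0$ and $2^IM_0\le2k$ when $I\ge1$. As $k<n^2$, $k/n\le2k/(n+\sqrt k)$; and $\frac1n\ge\frac1{n+1}$. This proves Theorem B. $\blacksquare$
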